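\title{The non-redundancy of the predicate BCK is $n^{1+o(1)}$}

\begin{abstract}
The non-redundancy $\operatorname{NRD}(R,n)$ of a predicate $R$ is the largest number of clauses in an instance of $\operatorname{CSP}(R)$ on $n$ variables in which no clause is implied by the others. For the ternary predicate $\operatorname{BCK}=\{111,222,012,120,201\}$ we prove $\operatorname{NRD}(\operatorname{BCK},n)=n^{1+o(1)}$, so that no lower bound of the form $\Omega(n^{1+\delta})$ holds. The same upper bound holds for every ternary predicate defined by an equation $\alpha_1(z_1)\alpha_2(z_2)\alpha_3(z_3)=I$ in a group of unitriangular real matrices, and it fails in arity four. The proof views clauses as triangles and variables as edges, bounds the number of clauses by the number of edges plus a power of the dimension of the first cohomology, and shows that this dimension is small on a subinstance selected by an entropy maximization.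
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D$ be a finite set and $R\subseteq D^r$ a predicate of arity $r$. An \emph{instance} $\Psi$ of $\operatorname{CSP}(R)$ on a set $V$ of $n$ variables is a set of \emph{clauses}, each clause being a tuple $(y_1,\dots,y_r)\in V^r$; a variable may occur several times in a clause. An assignment $\sigma:V\to D$ \emph{satisfies} the clause if $(\sigma(y_1),\dots,\sigma(y_r))\in R$. The instance $\Psi$ is \emph{non-redundant} if for every clause $c\in\Psi$ some assignment satisfies every clause of $\Psi$ other than $c$ and does not satisfy $c$. The \emph{non-redundancy} $\operatorname{NRD}(R,n)$ is the maximum number of clauses in a non-redundant instance on $n$ variables. It measures how far instances can be compressed: a minimal subset of $\Psi$ with the same satisfying assignments as $\Psi$ is non-redundant, so every instance on $n$ variables is equivalent to a subinstance with at most $\operatorname{NRD}(R,n)$ clauses.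

This paper concerns the predicate
\[
\operatorname{BCK}=\{111,\,222,\,012,\,120,\,201\}\subseteq\{0,1,2\}^3 .
\]
The known bounds are $\operatorname{NRD}(\operatorname{BCK},n)=\Omega(n)$ and $\operatorname{NRD}(\operatorname{BCK},n)=O(n^{1.5}\log n)$, and the following question is posed in \cite{BG}: \emph{is there a $\delta>0$ with $\operatorname{NRD}(\operatorname{BCK},n)=\Omega(n^{1+\delta})$?}

The lower bound is seen on the $n$ clauses $(y,y,y)$: setting one variable to $0$ and all others to $1$ violates exactly one of them. To see why the upper bound is delicate, call a ternary predicate \emph{linear} if it has the form $\{z:\alpha_1(z_1)+\alpha_2(z_2)+\alpha_3(z_3)=0\}$ with $\alpha_j:D\to\mathbb R$. Attach to a clause $c=(y_1,y_2,y_3)$ the vector $w_c=e_{(y_1,1)}+e_{(y_2,2)}+e_{(y_3,3)}\in\mathbb R^{V\times\{1,2,3\}}$. An assignment $\sigma$ that violates only $c$ gives the linear functional $e_{(y,j)}\mapsto\alpha_j(\sigma(y))$, which vanishes on all $w_{c'}$ with $c'\neq c$ and not on $w_c$. The vectors $w_c$ are therefore independent, and $\operatorname{NRD}(R,n)\le 3n$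 for linear $R$. The predicate $\operatorname{BCK}\cup\{000\}$ is linear, as we shall see in Section~\ref{sec:unipotent}. But $\operatorname{BCK}$ is not. Writing $\Sigma(z)=\alpha_1(z_1)+\alpha_2(z_2)+\alpha_3(z_3)$, with values in any abelian group, we have
\begin{equation}\label{eq:abelian}
\Sigma(012)+\Sigma(120)+\Sigma(201)-\Sigma(111)-\Sigma(222)=\Sigma(000),
\end{equation}
so an abelian equation that holds on $\operatorname{BCK}$ also holds on $000$. What separates $000$ from $\operatorname{BCK}$ is a commutator in the Heisenberg group, a bilinear quantity. A bilinear quantity on $n$ variables has room to tell $n^2$ clauses apart, and in arity four it does (Theorem~\ref{thm:general}(c)). This makes a positive answer plausible. The answer is negative.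

\begin{theorem}\label{thm:bck}
For every $\varepsilon\in(0,1]$ there is a constant $C_\varepsilon$ with $\operatorname{NRD}(\operatorname{BCK},n)\le C_\varepsilon n^{1+\varepsilon}$ for all $n$. Hence there is no $\delta>0$ with $\operatorname{NRD}(\operatorname{BCK},n)=\Omega(n^{1+\delta})$, and $\operatorname{NRD}(\operatorname{BCK},n)=n^{1+o(1)}$.
\end{theorem}

Let $U_k(\mathbb R)$ be the group of upper triangular real $k\times k$ matrices with $1$'s on the diagonal. A predicate $R\subseteq D^3$ is \emph{unipotent with parameter $k$}, $k\ge2$, if there are maps $\alpha_1,\alpha_2,\alpha_3:D\to U_k(\mathbb R)$ with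
\[
(z_1,z_2,z_3)\in R\iff\alpha_1(z_1)\alpha_2(z_2)\alpha_3(z_3)=I .
\]
Since $U_2(\mathbb R)\cong(\mathbb R,+)$, parameter $2$ means linear. A group is \emph{residually torsion-free nilpotent} if every element other than $1$ has a nontrivial image in some torsion-free nilpotent quotient.

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(a)] If $R$ is unipotent with parameter $k$ and $\varepsilon\in(0,1]$, then $\operatorname{NRD}(R,n)\le C_{\varepsilon,k}\,n^{1+\varepsilon}$ for all $n$, where $C_{\varepsilon,k}$ depends only on $\varepsilon$ and $k$. In particular such a bound holds for every ternary predicate $\{z:\alpha_1(z_1)\alpha_2(z_2)\alpha_3(z_3)=1\}$ with $\alpha_j:D\to\Gamma$, where $\Gamma$ is a residually torsion-free nilpotent group, for example a free group.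
\item[(b)] $\operatorname{NRD}(\operatorname{BCK},n)\le n^{1+O((\log\log n)^{-1/66})}$ as $n\to\infty$.
\item[(c)] Arity three is essential in (a): there is a predicate $R_4\subseteq\{0,1\}^4$ of the form $\{z:\alpha_1(z_1)\alpha_2(z_2)\alpha_3(z_3)\alpha_4(z_4)=I\}$ with $\alpha_j:\{0,1\}\to U_3(\mathbb R)$ and $\operatorname{NRD}(R_4,n)=\Omega(n^2)$.
\end{enumerate}
\end{theorem}

The proof has an algebraic and an analytic half. In the algebraic half (Section~\ref{sec:count}) a set $S$ of clauses on $N$ variables becomes a two-dimensional complex with a triangle for each clause and an edge for each variable. Expanding the matrix products diagonal by diagonal gives $|S|\le N+O_k(\max(1,h)^{k-1})$, where $h$ is the dimension of the space of real cocycles modulo coboundaries. This is useless when $h$ is proportional to $N$, which can happen. In the analytic half, which applies to every tripartite set of triples, we pass to a subinstance and choose its vertices by maximizing an entropy functional (Section~\ref{sec:extremal}). The maximizer loses nothing in density and expands both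 locally and globally (Section~\ref{sec:expansion}). Expansion forces every cocycle to be spread over almost all edges, which gives $h\le N^{2\beta+o(1)}$ for every fixed $\beta>0$ (Section~\ref{sec:spread}). A subinstance with $N^{1+\varepsilon/2}$ clauses and at most $2N$ clauses has bounded size, and this yields the theorems (Section~\ref{sec:final}).

Throughout, indices in $\{1,2,3\}$ are read modulo $3$, $\log$ is the natural logarithm, and $0\log\frac10=0$.

\section{Unipotent predicates}\label{sec:unipotent}

\subsection{The Heisenberg group}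

Write $[a,b;c]=I+aE_{12}+bE_{23}+cE_{13}\in U_3(\mathbb R)$, so that $[a,b;c]\,[a',b';c']=[a+a',\,b+b';\,c+c'+ab']$. Let $p=[1,0;0]$ and $q=[0,1;0]$. Multiplying from the left, $p^aq^b=[a,b;ab]$, $p^aq^bp^{-a}=[0,b;ab]$, and
\begin{equation}\label{eq:commutator}
p^aq^bp^{-a}q^{-b}=[0,0;ab].
\end{equation}

The representation of $\operatorname{BCK}$ is found by solving its five equations in an arbitrary group, with the normalization $\alpha_2(1)=\alpha_3(1)=1$. The tuple $111$ gives $\alpha_1(1)=1$. If $\alpha_1(2)=p$ and $\alpha_2(2)=q$, then $201$ gives $\alpha_2(0)=p^{-1}$, $120$ gives $\alpha_3(0)=q^{-1}$, $222$ gives $\alpha_3(2)=(pq)^{-1}$, and $012$ gives $\alpha_1(0)=pq$. The product at $000$ is then $pqp^{-1}q^{-1}$. So $p$ and $q$ must not commute, and the Heisenberg group offers the simplest such pair.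

\begin{lemma}\label{lem:bck}
$\operatorname{BCK}$ is unipotent with parameter $3$, and $\operatorname{BCK}\cup\{000\}$ is linear.
\end{lemma}

\begin{proof}
With $p,q\in U_3(\mathbb R)$ as above, the maps just found are
\begin{equation}\label{eq:table}
\begin{array}{c|ccc}
z&0&1&2\\\hline
\alpha_1(z)&pq=[1,1;1]&I&p=[1,0;0]\\
\alpha_2(z)&p^{-1}=[-1,0;0]&I&q=[0,1;0]\\
\alpha_3(z)&q^{-1}=[0,-1;0]&I&(pq)^{-1}=[-1,-1;0]
\end{array}
\end{equation}
By construction the product is $I$ on the five tuples of $\operatorname{BCK}$, and by \eqref{eq:commutator} it is $[0,0;1]\ne I$ on $000$. For the other tuples use the homomorphism $[a,b;c]\mapsto(a,b)$ to $\mathbb R^2$, and let $\bar\alpha_j$ be the composite maps. If the product is $I$, then $\bar\alpha_2(z_2)+\bar\alpha_3(z_3)=-\bar\alpha_1(z_1)$. Running through the three values $(-1,0),(0,0),(0,1)$ of $\bar\alpha_2$ and asking whether the remainder is one of the values $(0,-1),(0,0),(-1,-1)$ of $\bar\alpha_3$, we find: for $z_1=0$ the sum must be $(-1,-1)$, so $z_2z_3\in\{00,12\}$; for $z_1=1$ it must be $(0,0)$, so $z_2z_3\in\{11,20\}$;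 for $z_1=2$ it must be $(-1,0)$, so $z_2z_3\in\{01,22\}$. Thus $\sum_j\bar\alpha_j(z_j)=0$ exactly on $\operatorname{BCK}\cup\{000\}$. This proves the first claim, and composing with $(a,b)\mapsto a+\sqrt2\,b$, which is injective on $\mathbb Z^2$, proves the second.
\end{proof}

The same commutator gives the example in arity four.

\begin{proof}[Proof of Theorem~\ref{thm:general}(c)]
Let $R_4=\{(a,b,a',b')\in\{0,1\}^4: p^aq^bp^{-a'}q^{-b'}=I\}$. The $(1,2)$ and $(2,3)$ entries of the product are $a-a'$ and $b-b'$, so by \eqref{eq:commutator} $R_4=\{(a,b,a,b):ab=0\}$. On variables $x_1,\dots,x_s,y_1,\dots,y_s$ with $s=\lfloor n/2\rfloor$ take the $s^2$ clauses $(x_i,y_j,x_i,y_j)$. Setting $x_i=y_j=1$ and all other variables to $0$ violates exactly the clause with indices $(i,j)$.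
\end{proof}

The second sentence of Theorem~\ref{thm:general}(a) reduces to the first by two classical facts: every finitely generated torsion-free nilpotent group embeds in $U_k(\mathbb Z)$ for some $k$ (Jennings; P.~Hall), and free groups are residually torsion-free nilpotent (Magnus).

\begin{lemma}\label{lem:groups}
If $\Gamma$ is residually torsion-free nilpotent and $\alpha_1,\alpha_2,\alpha_3:D\to\Gamma$, then $R=\{z:\alpha_1(z_1)\alpha_2(z_2)\alpha_3(z_3)=1\}$ is unipotent.
\end{lemma}

\begin{proof}
For each of the finitely many $z\notin R$ choose a torsion-free nilpotent quotient of $\Gamma$ in which the product at $z$ is nontrivial. The direct product of these quotients is torsion-free nilpotent, and so is its subgroup $\Gamma'$ generated by the images of the values of the $\alpha_j$. In $\Gamma'$ the product at $z$ is trivial exactly when $z\in R$, and $\Gamma'$ is finitely generated, so it embeds in some $U_k(\mathbb Z)$.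
\end{proof}

\subsection{Reduction to tripartite instances}

Replace each clause $(y_1,y_2,y_3)$ by $((y_1,1),(y_2,2),(y_3,3))$ and each assignment $\sigma$ by $(y,j)\mapsto\sigma(y)$. This preserves the number of clauses and non-redundancy, and uses $3n$ variables. We may therefore assume $V=V_1\sqcup V_2\sqcup V_3$ and $\Psi\subseteq V_1\times V_2\times V_3$. Say that $g:V\to U_k(\mathbb R)$ \emph{detects} $c_0\in\Psi$ if $g(x_1)g(x_2)g(x_3)=I$ for all clauses $(x_1,x_2,x_3)\neq c_0$ of $\Psi$ and $\ne I$ for $c_0$. If $R$ is unipotent and $\sigma$ violates only $c_0$, then $g(x)=\alpha_j(\sigma(x))$ for $x\in V_j$ detects $c_0$. Call $\Psi$ \emph{$k$-detectable} if each of its clauses is detected by some map into $U_k(\mathbb R)$. Every subset of a $k$-detectable set is $k$-detectable, by the same maps. From here on the predicate plays no role, and the goal is the following.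

\begin{proposition}\label{prop:main}
For $\varepsilon\in(0,1]$ and $k\ge2$ there is $C'_{\varepsilon,k}$ such that every $k$-detectable set $\Psi\subseteq V_1\times V_2\times V_3$ satisfies $|\Psi|\le C'_{\varepsilon,k}|V|^{1+\varepsilon}$.
\end{proposition}

\section{Triangles, cocycles, and a count of clauses}\label{sec:count}

\subsection{Labelings}

Let $S\subseteq V_1\times V_2\times V_3$ be nonempty and let $V(S)$ be the set of variables that occur in $S$. The equation $g(x_1)g(x_2)g(x_3)=I$ says that the product of $g$ around a triangle with sides $x_1,x_2,x_3$ is trivial. The clauses prescribe the triangles and their sides; the vertices are ours to choose.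

\begin{definition}
A \emph{labeling} $\ell$ of $S$ assigns to every $x\in V(S)\cap V_j$ two labels $\ell_{j+1}(x)$ and $\ell_{j+2}(x)$ such that $\ell_i(x_{i+1})=\ell_i(x_{i+2})$ for every clause $c=(x_1,x_2,x_3)\in S$ and every $i$. This common value is denoted $v_i(c)$. The values taken by $\ell_i$ are the \emph{vertices of type $i$}; vertices of different types are distinct. The directed multigraph $G=G(S,\ell)$ has these vertices, and each $x\in V(S)\cap V_j$ is an edge with tail $\ell_{j+1}(x)$ and head $\ell_{j+2}(x)$.
\end{definition}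

A clause is then a directed triangle $x_1:v_2\to v_3$, $x_2:v_3\to v_1$, $x_3:v_1\to v_2$, in which $x_i$ is the side \emph{opposite} to $v_i$. Connectivity, distances and trees in $G$ refer to the underlying undirected multigraph. Every $S$ has the \emph{constant} labeling, with one vertex of each type.

Let $N=|V(S)|$ and define $M:\mathbb R^{V(S)}\to\mathbb R^S$ by $(Mf)(c)=f(x_1)+f(x_2)+f(x_3)$. The elements of $Z=\ker M$ are the \emph{cocycles}. For a real function $u$ on the vertices put $du(x)=u(\text{head of }x)-u(\text{tail of }x)$. These \emph{coboundaries} form a subspace $B\subseteq Z$, because $du$ telescopes around a directed triangle. Suppose $G$ is connected, let $\mathcal T$ be a spanning tree, and let $Z_{\mathcal T}$ be the space of cocycles that vanish on the edges of $\mathcal T$. Every $f\in Z$ agrees on $\mathcal T$ with some $du$ (define $u$ outward from a root), and $du$ vanishes on $\mathcal T$ only if $u$ is constant. Hence $Z=B\oplus Z_{\mathcal T}$ and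
\begin{equation}\label{eq:h}
h:=\dim Z_{\mathcal T}=\dim Z-(\text{number of vertices})+1 .
\end{equation}
This is the first Betti number of the complex obtained by gluing a triangle into $G$ for each clause, but no topology is used below.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05,every node/.style={inner sep=1.5pt,fill=white}]
\fill[gray!25] (0,0) -- (300:2.6) -- (0:2.6) -- cycle;
\node (O) at (0,0) {$v_1$};
\node (A) at (0:2.6) {$v_3$};
\node (B) at (60:2.6) {$v_2$};
\node (C) at (120:2.6) {$v_3$};
\node (D) at (180:2.6) {$v_2$};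
\node (E) at (240:2.6) {$v_3$};
\node (F) at (300:2.6) {$v_2$};
\draw[->] (A) -- node {\scriptsize $0^{(2)}$} (O);
\draw[->] (O) -- node {\scriptsize $1^{(3)}$} (B);
\draw[->] (C) -- node {\scriptsize $1^{(2)}$} (O);
\draw[->] (O) -- node {\scriptsize $2^{(3)}$} (D);
\draw[->] (E) -- node {\scriptsize $2^{(2)}$} (O);
\draw[->] (O) -- node {\scriptsize $0^{(3)}$} (F);
\draw[->] (B) -- node {\scriptsize $2^{(1)}$} (A);
\draw[->] (B) -- node {\scriptsize $1^{(1)}$} (C);
\draw[->] (D) -- node {\scriptsize $0^{(1)}$} (C);
\draw[->] (D) -- node {\scriptsize $2^{(1)}$} (E);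
\draw[->] (F) -- node {\scriptsize $1^{(1)}$} (E);
\draw[->] (F) -- node {\scriptsize $0^{(1)}$} (A);
\node at (30:1.5) {$201$};
\node at (90:1.5) {$111$};
\node at (150:1.5) {$012$};
\node at (210:1.5) {$222$};
\node at (270:1.5) {$120$};
\node[fill=gray!25] at (330:1.5) {$000$};
\end{tikzpicture}
\caption{The six tuples of $\operatorname{BCK}\cup\{000\}$ as triangles: the tuple $z_1z_2z_3$ has sides $z_1^{(1)},z_2^{(2)},z_3^{(3)}$. Opposite sides of the hexagon are the same edge, so the triangles form a torus with $3$ vertices and $9$ edges. The predicate $\operatorname{BCK}$ is the torus without the shaded triangle.}\label{fig:torus}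
\end{figure}

\begin{example}[the torus]\label{ex:torus}
Take nine variables $z^{(j)}\in V_j$, $z\in\{0,1,2\}$, and the six clauses $(z_1^{(1)},z_2^{(2)},z_3^{(3)})$ with $z_1z_2z_3\in\operatorname{BCK}\cup\{000\}$, with the constant labeling (Figure~\ref{fig:torus}). The assignment $z^{(j)}\mapsto z$ violates only the clause $000$. The maps $z\mapsto(z_1+1,z_2+1,z_3+1)$ and $z\mapsto(-z_1,1-z_2,2-z_3)$ modulo $3$ permute the six tuples and generate a transitive group, so the instance is non-redundant for $\operatorname{BCK}$.

Each variable lies in one clause of the form $zzz$ and in one of $012,120,201$. A function on the clauses is orthogonal to $\operatorname{Im}M$ if and only if it takes opposite values on any two clauses with a common variable, so there is one such function up to scaling, and it vanishes nowhere; this is \eqref{eq:abelian}. Thus $\operatorname{rank}M=5$, $\dim Z=4$, $h=2$, and $1_{000}\notin\operatorname{Im}M$: linear algebra alone misses one dimension of $\mathbb R^S$.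

The map $g(z^{(j)})=\alpha_j(z)$ of \eqref{eq:table} is trivial on the tree $\mathcal T=\{1^{(2)},1^{(3)}\}$. Write $g=[\phi,\psi;\chi]$. The $(1,2)$ and $(2,3)$ entries of the product around a clause are $M\phi$ and $M\psi$, and they vanish on all six clauses: $\phi,\psi$ is a basis of $Z_{\mathcal T}$. The $(1,3)$ entry is
\[
(M\chi)(c)+\bigl[\phi(x_1)\psi(x_2)+\phi(x_1)\psi(x_3)+\phi(x_2)\psi(x_3)\bigr].
\]
Here $\chi=1_{0^{(1)}}$, so $M\chi=1_{000}+1_{012}$. The bracket equals $0-1+1$ on $000$, $1-1+0$ on $222$, $0-1+0$ on $012$, and all its terms vanish on $111,120,201$. The sum is $1_{000}$. The missing dimension is supplied by products of two elements of $Z_{\mathcal T}$.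
\end{example}

\subsection{The counting bound}

The example is the general mechanism. The indicator of every detected clause lies in the sum of $\operatorname{Im}M$ and a fixed space of products, whose dimension is controlled by $h$.

\begin{proposition}\label{prop:count}
Let $S$ be $k$-detectable and let $\ell$ be a labeling of $S$ with $G(S,\ell)$ connected. Then $|S|\le N+c_k\max(1,h)^{k-1}$, where $c_k$ depends only on $k$. For $k=3$, $|S|\le N+3h^2$.
\end{proposition}

\begin{proof}
Fix a spanning tree $\mathcal T$. We first define spaces that do not depend on any clause or detecting map. Let $\Lambda_1=0$ and $W_1=Z_{\mathcal T}$. For $s\ge2$ let $\Lambda_s\subseteq\mathbb R^S$ be spanned by the functions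
\[
c\mapsto\phi(x_i)\psi(x_j)\quad(i<j,\ \phi\in W_{s_1},\ \psi\in W_{s_2},\ s_1+s_2=s)
\]
and
\[
c\mapsto\phi(x_1)\psi(x_2)\chi(x_3)\quad(\phi\in W_{s_1},\ \psi\in W_{s_2},\ \chi\in W_{s_3},\ s_1+s_2+s_3=s),
\]
and let $W_s=\{f\in\mathbb R^{V(S)}: f|_{\mathcal T}=0,\ Mf\in\Lambda_s\}$. The kernel of $M$ on $W_s$ is $Z_{\mathcal T}$, so $w_s:=\dim W_s\le h+\dim\Lambda_s$, and multilinearity gives $\dim\Lambda_s\le3\sum w_{s_1}w_{s_2}+\sum w_{s_1}w_{s_2}w_{s_3}$. By induction $w_s$ and $\dim\Lambda_s$ are at most $b_s\max(1,h)^s$, where $b_1=1$ and $b_s=1+3\sum b_{s_1}b_{s_2}+\sum b_{s_1}b_{s_2}b_{s_3}$. Also $\dim\Lambda_2\le3h^2$.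

Let $c_0\in S$ be detected by $g$. For a function $u$ from the vertices to $U_k(\mathbb R)$ put $g'(x)=u(\text{tail of }x)^{-1}g(x)\,u(\text{head of }x)$. Along the triangle $v_2\to v_3\to v_1\to v_2$ the inner factors cancel:
\[
g'(x_1)g'(x_2)g'(x_3)=u(v_2)^{-1}g(x_1)g(x_2)g(x_3)\,u(v_2),
\]
so $g'$ detects $c_0$. Define $u$ outward from a root: if the tree edge $x$ joins a parent $v$ to a child $w$, put $u(w)=g(x)^{-1}u(v)$ when $x:v\to w$ and $u(w)=g(x)u(v)$ when $x:w\to v$. Then $g'=I$ on $\mathcal T$. So we may assume $g=I+\mathbf n$, where the entries $\mathbf n^{(ab)}$, $a<b$, are real functions on $V(S)$ that vanish on $\mathcal T$. Expanding the product of the three factors $I+\mathbf n(x_j)$, its $(a,b)$ entry is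
\begin{multline}\label{eq:entry}
(M\mathbf n^{(ab)})(c)+\sum_{i<j}\sum_{a<l<b}\mathbf n^{(al)}(x_i)\mathbf n^{(lb)}(x_j)\\
+\sum_{a<l<l'<b}\mathbf n^{(al)}(x_1)\mathbf n^{(ll')}(x_2)\mathbf n^{(l'b)}(x_3).
\end{multline}
Let $s\le k-1$ be the least value of $b-a$ for which the product at $c_0$ has a nonzero $(a,b)$ entry. We claim $\mathbf n^{(ab)}\in W_{b-a}$ whenever $b-a<s$. By induction on $b-a$, the two sums in \eqref{eq:entry} lie in $\Lambda_{b-a}$; and \eqref{eq:entry} vanishes on all of $S$, including $c_0$, so $M\mathbf n^{(ab)}\in\Lambda_{b-a}$. For a suitable $(a,b)$ with $b-a=s$, the function \eqref{eq:entry} is a nonzero multiple of $1_{c_0}$ and, by the claim, the two sums lie in $\Lambda_s$. Hence $1_{c_0}\in\operatorname{Im}M+\Lambda_s$. As $c_0$ was arbitrary, $\mathbb R^S=\operatorname{Im}M+\Lambda_2+\dots+\Lambda_{k-1}$, and $\operatorname{rank}M\le N$.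
\end{proof}

This is the only place where detectability is used; unipotency makes the recursion stop after $k-1$ diagonals. The bound is useful when $h^{k-1}=O(N)$. In general $h$ is larger: $m$ disjoint copies of the torus with the constant labeling have $N=9m$ and $h=4m-2$. Formula \eqref{eq:h} says that more vertices mean smaller $h$, and deleting a few clauses may allow many vertices to be split. We therefore look for a subset $S\subseteq\Psi$, as dense as $\Psi$, with a labeling that cannot be refined cheaply.

\section{An extremal labeled distribution}\label{sec:extremal}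

In Sections~\ref{sec:extremal}--\ref{sec:spread}, $\Psi\subseteq V_1\times V_2\times V_3$ is an arbitrary nonempty set. Fix $\varepsilon\in(0,1]$ and put
\[
t=\frac\varepsilon6,\qquad \tau=\frac t{1+3t}=\frac{\varepsilon}{6+3\varepsilon}\in\Bigl[\frac\varepsilon9,\frac19\Bigr],\qquad\kappa=3\tau\in\Bigl[\frac\varepsilon3,\frac13\Bigr],
\]
so that $1+3t=1+\varepsilon/2$ and $1+\kappa=(1+\varepsilon)/(1+3t)$.

The entropy of a random variable $Y$ with finitely many values is $H(Y)=\mathbb E\log\frac1{P(Y)}$, where $P(y)$ is the probability of the value $y$; it is at most the logarithm of the number of values, with equality for the uniform distribution. For a nonempty $S\subseteq\Psi$, a labeling $\ell$ of $S$, and a probability distribution $P$ with support exactly $S$, let $c\sim P$ and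
\[
F(S,\ell,P)=\Phi(P)-(1+\varepsilon)\log|V(S)|,\qquad \Phi(P)=H(c)+t\sum_{i=1}^3H(v_i(c)).
\]
The terms have separate roles. Maximizing $\log|S|-(1+\varepsilon)\log|V(S)|$ selects a densest subinstance, in which small sets of variables span few clauses. The term $t\sum H(v_i)$ rewards the splitting of vertices, so that at the maximum no vertex can be split cheaply; it is at most $3t\log N=\frac\varepsilon2\log N$, so it costs only half of the excess density. Entropy replaces $\log|S|$ because differentiating in $P$ yields an identity that holds at every single clause, and this identity evaluates $F$ exactly on any modification of $(S,\ell)$.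

A maximum of $F$ exists. Up to renaming labels there are finitely many pairs $(S,\ell)$, and for each the formula for $F$ is continuous on the compact simplex of all distributions on $S$. Take a pair and a point $P$ of its simplex with the largest value. Replacing $S$ by the support of $P$ and restricting $\ell$ leaves $\Phi(P)$ unchanged and does not increase $|V(S)|$, so it gives an admissible triple that maximizes $F$.

\emph{Fix a maximizing triple $(S,\ell,P)$}, with value $F_{\max}$, and let $N=|V(S)|\ge3$, $G=G(S,\ell)$, $\Phi^*=\Phi(P)=F_{\max}+(1+\varepsilon)\log N$. For a variable $x$ let $\mu(x)=P(x\in c)$, and for a vertex $v$ of type $i$ let $\pi(v)=P(v_i(c)=v)$. Both $\mu$ and $\pi$ are measures of total mass $3$. The uniform distribution on $\Psi$ with the constant labeling shows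
\begin{equation}\label{eq:Fmax}
F_{\max}\ge\log|\Psi|-(1+\varepsilon)\log|V| .
\end{equation}

\emph{Stationarity.} The distribution $P$ maximizes $\Phi$ in the interior of the simplex on $S$. The partial derivative of $\Phi$ with respect to the coordinate $P(c)$ is $\log\frac1{P(c)}-1+t\sum_i(\log\frac1{\pi(v_i(c))}-1)$. The derivative in each direction $1_c-1_{c'}$ vanishes, so this expression is the same for all $c\in S$, and averaging over $P$ identifies the constant:
\begin{equation}\label{eq:stationary}
\log\frac1{P(c)}+t\sum_{i=1}^3\log\frac1{\pi(v_i(c))}=\Phi^*\qquad\text{for all }c\in S.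
\end{equation}

A labeling $\ell'$ of $S'\subseteq S$ \emph{refines} $\ell$ if $\ell'_i(x)=\ell'_i(y)$ implies $\ell_i(x)=\ell_i(y)$. Everything we use about the maximizer comes from comparing it with its own conditionings.

\begin{lemma}[master inequality]\label{lem:master}
Let $\emptyset\ne S'\subseteq S$, $\rho=P(S')$, $N'=|V(S')|$, and let $\ell'$ be a labeling of $S'$ that refines $\ell$, with vertices $v_i'(c)$. For $c\in S'$ let $\theta_i(c)\in(0,1]$ be the conditional probability, for $c'\sim P$, that $c'\in S'$ and $v_i'(c')=v_i'(c)$, given $v_i(c')=v_i(c)$. Let $\mathbb E'$ be expectation under $P'=P(\,\cdot\mid S')$. Then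
\begin{equation}\label{eq:master}
t\sum_{i=1}^3\mathbb E'\log\frac1{\theta_i}+(1+\varepsilon)\log\frac N{N'}\le(1+3t)\log\frac1\rho .
\end{equation}
\end{lemma}

\begin{proof}
For $c\in S'$ we have $P'(c)=P(c)/\rho$. Since $v'_i(c')=v'_i(c)$ implies $v_i(c')=v_i(c)$, the vertex $v_i'(c)$ has $P'$-probability $\pi(v_i(c))\theta_i(c)/\rho$. By \eqref{eq:stationary},
\[
F(S',\ell',P')=\Phi^*+(1+3t)\log\rho+t\sum_i\mathbb E'\log\frac1{\theta_i}-(1+\varepsilon)\log N',
\]
and this is at most $F_{\max}=\Phi^*-(1+\varepsilon)\log N$.
\end{proof}

\begin{lemma}\label{lem:basic}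
\begin{enumerate}
\item[(A)] $P(S')\le(|V(S')|/N)^{1+\kappa}$ for every $S'\subseteq S$.
\item[(B)] $\mu(x)\ge1/N$ for all $x\in V(S)$ and $\pi(v)\ge1/N$ for all vertices $v$. Hence $|Y|\le N\mu(Y)$ for $Y\subseteq V(S)$, and $P(S')\le\mu(V(S'))^{1+\kappa}$ for $S'\subseteq S$.
\item[(C)] $|S|\ge e^{F_{\max}}N^{1+\varepsilon/2}$.
\item[(D)] $P(c)\ge N^{-7/2}$ for all $c\in S$.
\end{enumerate}
\end{lemma}

\begin{proof}
(A) For $S'\neq\emptyset$ take the restriction of $\ell$ in \eqref{eq:master} and drop the first term, which is nonnegative.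

(B) If $\mu(x)<1$, apply (A) to the clauses that do not contain $x$: $1-\mu(x)\le(1-\frac1N)^{1+\kappa}\le1-\frac1N$. A vertex $v$ is an endpoint of some edge $x$, and every clause containing $x$ has the vertex $v$, so $\pi(v)\ge\mu(x)$.

(C) By \eqref{eq:stationary} and (B), $P(c)\le e^{-\Phi^*}N^{3t}$ for all $c$, so $|S|\ge e^{\Phi^*}N^{-\varepsilon/2}$.

(D) By (B) there are at most $N$ vertices of each type, so $\Phi^*\le\log|S|+3t\log N\le\frac72\log N$; and $P(c)\ge e^{-\Phi^*}$ by \eqref{eq:stationary}.
\end{proof}

The exponent $1+\kappa>1$ in (A) is the source of every contradiction below: a set of edges of small mass $\mu_0$ cannot span clauses of mass proportional to $\mu_0$. A first use is that balls in $G$ grow fast.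

\begin{lemma}\label{lem:diameter}
$G$ is connected, and its diameter $\Delta$ is at most $24\,\varepsilon^{-1}\log N$.
\end{lemma}

\begin{proof}
Fix a vertex $v_0$ and let $U_s$ be the ball of radius $s$ around it. Let $S_s$ be the set of clauses with all vertices in $U_s$, $\bar S_s$ the set of clauses with no vertex in $U_s$, and $\rho_s=P(S_s)$. A clause at $v_0$ lies in $S_1$, so $\rho_1\ge N^{-7/2}$ by (D). Let $a=|V(S_s)|/N$. The edges in $V(S_s)$ have their endpoints in $U_s$ and those in $V(\bar S_s)$ do not, so the two sets are disjoint, and (A) gives $\rho_s\le a^{1+\kappa}$ and $P(\bar S_s)\le1-a$. The vertices of a clause are pairwise adjacent, so every clause outside $\bar S_s$ lies in $S_{s+1}$. Hence $\rho_{s+1}\ge a\ge\rho_s^{1/(1+\kappa)}$, and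
\[
\log\frac1{\rho_s}\le\frac{\frac72\log N}{(1+\kappa)^{s-1}}<\log2\quad\text{for}\quad s=s_0:=2+\Bigl\lfloor\frac{\log(\frac72\log_2N)}{\log(1+\kappa)}\Bigr\rfloor .
\]
So $\rho_{s_0}>\frac12$ for every center, the sets $S_{s_0}$ of two centers share a clause, and $\Delta\le2s_0$. Finally $\log(1+\kappa)\ge\kappa\log2\ge\varepsilon/5$, $\frac72\log_2N\le N^2$ and $\log N\ge1$ for $N\ge3$, so $2s_0\le4+20\varepsilon^{-1}\log N\le24\varepsilon^{-1}\log N$.
\end{proof}

\section{Local and global expansion}\label{sec:expansion}

For a vertex $v$ of type $i$ let $L_v$ be the set of edges of $G$ at $v$, that is, the variables $x$ with $\ell_i(x)=v$. A clause $c$ with $v_i(c)=v$ is a clause \emph{at $v$}; it contains exactly two elements of $L_v$, namely $x_{i+1}$ and $x_{i+2}$, its \emph{sides at $v$}. Thus $L_v$ is the node set of a bipartite multigraph, the \emph{link} of $v$, with one edge for each clause at $v$. Every clause containing an element of $L_v$ is a clause at $v$, so $\mu(L_v)=2\pi(v)$ and $\lambda_v(x)=\mu(x)/(2\pi(v))$ is a probability measure on $L_v$. For $A\subseteq V(S)$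 let $\mathrm{in}_v(A)$, $\mathrm{cr}_v(A)$, $\mathrm{out}_v(A)$ be the conditional probabilities, given that $c$ is at $v$, that two, exactly one, none of its sides at $v$ lie in $A$, and write $\lambda_v(A)$ for $\lambda_v(A\cap L_v)$. Then $\lambda_v(A)$ is half the expected number of sides at $v$ in $A$:
\[
\lambda_v(A)=\mathrm{in}_v(A)+\tfrac12\mathrm{cr}_v(A).
\]
Two bookkeeping facts are used repeatedly. Every edge has two endpoints, so
\begin{equation}\label{eq:average}
\sum_v\pi(v)\lambda_v(A)=\mu(A).
\end{equation}
And if $E_v$ is an event for each vertex $v$, and $E$ is the event that $E_v$ holds for some vertex $v$ of $c$, then $\sum_v\pi(v)P(E_v\mid c\text{ at }v)$ is the expected number of vertices $v$ of $c$ for which $E_v$ holds, so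
\begin{equation}\label{eq:three}
P(E)\le\sum_v\pi(v)P(E_v\mid c\text{ at }v)\le3P(E).
\end{equation}

If few clauses at $v$ cross $A$, we can delete them and split $v$ in two, gaining entropy. Maximality forbids this, and so the links expand. For $\eta>0$ put $\gamma(\eta)=e^{-2/(\tau\eta)}\in(0,1)$.

\begin{lemma}[links expand]\label{lem:links}
For every vertex $v$ and $A\subseteq V(S)$, with $\mathrm{in}=\mathrm{in}_v(A)$ and so on,
\[
\mathrm{cr}\ge\tau\Bigl(\mathrm{in}\log\frac1{\mathrm{in}}+\mathrm{out}\log\frac1{\mathrm{out}}\Bigr).
\]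
Consequently:
\begin{enumerate}
\item[(E1)] if $\lambda_v(A)\le\frac12$, then $\mathrm{cr}_v(A)\ge\frac\tau2\lambda_v(A)$;
\item[(E2)] if $\lambda_v(A)\le\gamma(\eta)$, then $\mathrm{in}_v(A)\le\eta\,\lambda_v(A)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $v$ have type $i$. Let $S'$ be $S$ without the clauses at $v$ that have exactly one side at $v$ in $A$. If $S'=\emptyset$, then $\mathrm{in}=\mathrm{out}=0$ and there is nothing to prove. Otherwise $\rho=P(S')=1-\pi(v)\,\mathrm{cr}$. Replace the label $v$ by $v^+$ on $L_v\cap A$ and by $v^-$ on $L_v\setminus A$; this is a labeling of $S'$ refining $\ell$. The clauses at $v^+$ have $P'$-probability $\pi(v)\,\mathrm{in}/\rho$ and $\theta_i=\mathrm{in}$; those at $v^-$ have $P'$-probability $\pi(v)\,\mathrm{out}/\rho$ and $\theta_i=\mathrm{out}$. Dropping the other nonnegative terms in \eqref{eq:master} and using $\log\frac1\rho\le\frac{1-\rho}\rho$,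
\[
t\,\frac{\pi(v)}\rho\Bigl(\mathrm{in}\log\frac1{\mathrm{in}}+\mathrm{out}\log\frac1{\mathrm{out}}\Bigr)\le(1+3t)\,\frac{\pi(v)\,\mathrm{cr}}\rho .
\]
Let $\lambda=\lambda_v(A)$; for $\lambda=0$ both consequences are trivial. For (E1), if $\mathrm{cr}\ge\lambda/2$ we are done. Otherwise $\frac34\lambda\le\mathrm{in}\le\lambda\le\frac12$, and $\mathrm{cr}\ge\tau\cdot\frac34\lambda\log2\ge\frac\tau2\lambda$. For (E2), $\mathrm{in}\le\lambda$ and $\mathrm{cr}\le2\lambda$ give $\mathrm{in}\cdot\log\frac1\lambda\le\mathrm{in}\log\frac1{\mathrm{in}}\le2\lambda/\tau$, and $\log\frac1\lambda\ge2/(\tau\eta)$.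
\end{proof}

Property (E1) is ordinary edge expansion. Property (E2) is much stronger on small sets: almost all clauses that meet a small set $A$ in the link leave it. Together with (A) it yields a global statement of the same kind for sets of vertices. The difficulty is that (A) counts clauses with all three sides in a set, while we shall only know that two vertices lie in $W$; (E2) shows that the third vertex mostly lies in a set not much larger than $W$. For $\xi>0$ put $\omega(\xi)=\bigl[\xi\,\gamma(\xi/2)^2/24\bigr]^{1/\kappa}$.

\begin{lemma}[small vertex sets expand]\label{lem:global}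
Let $W$ be a nonempty set of vertices and $\xi>0$. If $c$ has at least two vertices in $W$ with probability at least $\xi\,\pi(W)$, then $\pi(W)\ge\omega(\xi)$.
\end{lemma}

\begin{proof}
Let $w=\pi(W)$ and $\gamma=\gamma(\xi/2)$. For each vertex $v$ let $Y_v\subseteq L_v$ be the set of edges whose other endpoint lies in $W$. Counting pairs of an edge and an endpoint in $W$,
\[
\sum_v\pi(v)\lambda_v(Y_v)=\sum_{v'\in W}\sum_{x\in L_{v'}}\tfrac12\mu(x)=w .
\]
For a clause at $v$, both sides at $v$ lie in $Y_v$ if and only if the other two vertices lie in $W$. By \eqref{eq:three}, $\sum_v\pi(v)\,\mathrm{in}_v(Y_v)\ge\xi w$. Let $W'=\{v:\lambda_v(Y_v)>\gamma\}$, so $\pi(W')\le w/\gamma$. By (E2) the vertices outside $W'$ contribute at most $\xi w/2$ to the sum, so those in $W'$ contribute at least $\xi w/2$. Let $U=W\cup W'$ and let $S'$ be the set of clauses with all three vertices in $U$. By \eqref{eq:three}, $P(S')\ge\xi w/6$. Every edge in $V(S')$ has its tail in $U$, and the three sides of a clause have its three vertices as tails, so $\mu(V(S'))\le\pi(U)\le2w/\gamma$. By (B), $\xi w/6\le(2w/\gamma)^{1+\kappa}\le w^{1+\kappa}(2/\gamma)^2$.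
\end{proof}

\section{Cocycles spread}\label{sec:spread}

\subsection{Balanced cocycles}

We want to show that cocycles cannot be concentrated on few edges. For coboundaries this is false, since $d1_v$ is supported on $L_v$. So we choose in each coset of $B$ a representative from which such local pieces have been removed. Let $\|f\|_1=\sum_x\mu(x)|f(x)|$, $\|f\|_2^2=\sum_x\mu(x)f(x)^2$, $\|f\|_\infty=\max_x|f(x)|$; these are norms because $\mu>0$. Call $f\in Z$ \emph{balanced} if it minimizes $\|\cdot\|_1$ in $f+B$. Every coset contains a balanced element, as a closed set in a finite-dimensional normed space has a point of least norm.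

For a vertex $v$ of type $i$ define $f_v:L_v\to\mathbb R$ by $f_v=f$ on the edges entering $v$ (those in $V_{i+1}$) and $f_v=-f$ on the edges leaving $v$ (those in $V_{i+2}$). For $f\in Z$ and a clause at $v$,
\begin{equation}\label{eq:gradient}
f_v(x_{i+1})-f_v(x_{i+2})=f(x_{i+1})+f(x_{i+2})=-f(x_i):
\end{equation}
the change of $f_v$ along an edge of the link is the value of $f$ on the opposite side. Adding $-s\,d1_v$ to $f$ subtracts $s$ from $f_v$ and changes nothing outside $L_v$. For small $s>0$ this changes $\|f\|_1$ by $2\pi(v)s\,[\lambda_v(f_v\le0)-\lambda_v(f_v>0)]$, and for small $s<0$ by $2\pi(v)|s|\,[\lambda_v(f_v\ge0)-\lambda_v(f_v<0)]$. So for balanced $f$, zero is a median of $f_v$: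
\begin{equation}\label{eq:median}
\lambda_v(f_v>0)\le\tfrac12,\qquad\lambda_v(f_v<0)\le\tfrac12\qquad\text{for all }v.
\end{equation}
This is what allows (E1) to be applied to level sets of $f_v$.

\subsection{The model case: supports}

The argument is visible in its simplest form when we only ask where $f$ is nonzero.

\begin{proposition}\label{prop:support}
Let $\eta=\tau/96$ and $\gamma=\gamma(\eta)$. If $f\ne0$ is balanced with support $A$, then $\mu(A)\ge\gamma\,\omega(\eta\gamma)$.
\end{proposition}

\begin{proof}
Let $\mu_0=\mu(A)$ and $W=\{v:\lambda_v(A)>\gamma\}$, so $\pi(W)\le\mu_0/\gamma$ by \eqref{eq:average}. By (E2) and \eqref{eq:average}, $\sum_{v\notin W}\pi(v)\,\mathrm{in}_v(A)\le\eta\mu_0$.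

\emph{The support gathers at $W$.} A clause that meets $A$ has two sides in $A$, because $f$ sums to zero on it, and two sides of a triangle share a vertex. By \eqref{eq:three}, $\sum_v\pi(v)\,\mathrm{in}_v(A)\ge P(c\cap A\ne\emptyset)\ge\mu_0/3$. Hence $\sum_{v\in W}\pi(v)\lambda_v(A)\ge\mu_0/3-\eta\mu_0\ge\mu_0/4$.

\emph{The support jumps to opposite sides.} One of the sets $\{f_v>0\}$, $\{f_v<0\}$ has $\lambda_v$-measure in $[\frac12\lambda_v(A),\frac12]$. By (E1) a clause at $v$ crosses it with conditional probability at least $\frac\tau4\lambda_v(A)$, and then its side opposite to $v$ lies in $A$ by \eqref{eq:gradient}. By \eqref{eq:three}, with probability at least $\frac13\cdot\frac\tau4\cdot\frac{\mu_0}4=2\eta\mu_0$ some vertex of $c$ lies in $W$ and has its opposite side $x$ in $A$.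

\emph{A second vertex in $W$.} In that event another side of $c$ lies in $A$ and shares with $x$ an endpoint $v'$ of $x$. The probability that $c$ has a vertex outside $W$ with both sides in $A$ is at most $\eta\mu_0$. So with probability at least $\eta\mu_0\ge\eta\gamma\,\pi(W)$ the clause has two vertices in $W$. Lemma~\ref{lem:global} gives $\pi(W)\ge\omega(\eta\gamma)$.
\end{proof}

A lower bound on supports does not bound the dimension: the polynomials of degree less than $N/2$, evaluated at $N$ real points, form a space of dimension at least $N/2$ whose nonzero elements have support of size at least $N/2$. We need to know that $|f|$ is close to its maximum on a set of constant mass, and so we run the argument with level sets in place of the support.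

\subsection{Level sets}

The new difficulty is that each step loses a factor in the height: if $|f(x)|\ge\vartheta$, another side only has $|f|\ge\vartheta/2$. The sets involved thus grow from step to step, and we need a height at which they grow by bounded factors only. The masses of the level sets lie between $1/N$ and $3$, so among $\beta\log_2N$ dyadic heights such a height exists. Fix $\beta\in(0,1]$ and put
\begin{gather*}
K_1=2^{8/\beta},\qquad r=\lceil\log_2(256K_1/\tau)\rceil,\qquad K_2=2^{4(r+1)/\beta},\\
\eta=\frac\tau{384K_2},\qquad\gamma=\gamma(\eta),\qquad\nu=\frac\gamma{K_2}\,\omega(\eta\gamma).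
\end{gather*}
These depend only on $\beta$ and $\varepsilon$. Here $K_1$ bounds the growth over $2$ dyadic steps and $K_2$ over $r+1$ steps. Two constants are needed: Step~2 below requires $2^r$ to exceed the growth over two steps, while $K_2$ is itself larger than $2^r$.

\begin{proposition}\label{prop:spread}
If $f\in Z$ is balanced, then $\|f\|_\infty\le\nu^{-1}N^\beta\|f\|_1$.
\end{proposition}

\begin{proof}
Let $f\neq0$ and scale so that $\|f\|_\infty=1$. Let $A_m=\{x:|f(x)|\ge2^{-m}\}$ for $m\ge0$, an increasing sequence of sets, and let $J=\lceil\beta\log_2N\rceil\ge1$. It suffices to find $m<J$ with $\mu(A_m)\ge\nu$, for then $\|f\|_1\ge2^{-(J-1)}\nu\ge N^{-\beta}\nu$.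

\emph{Choice of the height.} The numbers $b_m=\log_2\mu(A_m)$ are nondecreasing and lie in $[-\log_2N,\log_23]$ by (B). For $s\ge1$,
\[
\sum_{m<J}(b_{m+s}-b_m)=\sum_{m=J}^{J+s-1}b_m-\sum_{m=0}^{s-1}b_m\le2s\log_2N\le\frac{2sJ}\beta,
\]
so fewer than $J/2$ indices $m<J$ have $b_{m+s}-b_m>4s/\beta$. Taking $s=2$ and $s=r+1$, we find $m<J$ such that, with $\mu_0=\mu(A_m)>0$,
\[
\mu(A_{m+2})\le K_1\mu_0,\qquad\mu(A_{m+r+1})\le K_2\mu_0 .
\]
Put $\vartheta=2^{-m}$ and $W=\{v:\lambda_v(A_{m+r+1})>\gamma\}$. By \eqref{eq:average}, $\pi(W)\le K_2\mu_0/\gamma$, and by (E2) and \eqref{eq:average},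
\begin{equation}\label{eq:light}
\sum_{v\notin W}\pi(v)\,\mathrm{in}_v(A_{m+r+1})\le\eta K_2\mu_0=\frac{\tau\mu_0}{384}.
\end{equation}
Since $f$ sums to zero on a clause, a clause with a side $x\in A_j$ has another side in $A_{j+1}$; both sides then lie in $A_{j+1}$ and share an endpoint of $x$. We use this for $j=m$ and $j=m+r$.

\emph{Step 1: large values gather at $W$.} By \eqref{eq:three}, $\sum_v\pi(v)\,\mathrm{in}_v(A_{m+1})\ge P(c\cap A_m\ne\emptyset)\ge\mu_0/3$. As $A_{m+1}\subseteq A_{m+r+1}$, the vertices outside $W$ contribute at most $\mu_0/12$ by \eqref{eq:light}, so $\sum_{v\in W}\pi(v)\lambda_v(A_{m+1})\ge\mu_0/4$. The next step needs slow growth inside each link, so let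
\[
Q=\{v\in W:\lambda_v(A_{m+2})\le8K_1\lambda_v(A_{m+1})\}.
\]
The vertices of $W\setminus Q$ contribute at most $\mu(A_{m+2})/(8K_1)\le\mu_0/8$ to the last sum. Hence $\sum_{v\in Q}\pi(v)\lambda_v(A_{m+1})\ge\mu_0/8$.

\emph{Step 2: large values jump to opposite sides.} Crossing a single level set of $f_v$ says nothing about the size of the jump, so we integrate over a window of levels. Let $v\in Q$ have type $i$ and let $\lambda=\lambda_v(A_{m+1})$. For $s\in(\vartheta/4,\vartheta/2]$ the sets $\{f_v\ge s\}$ and $\{f_v\le-s\}$ have $\lambda_v$-measure at most $\frac12$ by \eqref{eq:median}, and their union contains $A_{m+1}\cap L_v$. By (E1),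
\[
\mathrm{cr}_v(f_v\ge s)+\mathrm{cr}_v(f_v\le-s)\ge\tfrac\tau2\lambda .
\]
For a clause $c$ at $v$ let $y\le y'$ be the values of $f_v$ on its two sides at $v$. The clause crosses $\{f_v\ge s\}$ if and only if $s\in(y,y']$, and crosses $\{f_v\le-s\}$ if and only if $-s\in[y,y')$. Let $\mathcal L(c)$ be the length of the intersection of $[y,y']$ with $(\vartheta/4,\vartheta/2]\cup[-\vartheta/2,-\vartheta/4)$. Integrating over $s$ gives $\mathbb E[\mathcal L\mid c\text{ at }v]\ge\frac{\tau\vartheta}8\lambda$. On the other hand $\mathcal L\le\vartheta/2$; $\mathcal L\le y'-y=|f(x_i)|$ by \eqref{eq:gradient}; and $\mathcal L=0$ unless $\max(|y|,|y'|)>\vartheta/4$, that is, unless a side at $v$ lies in $A_{m+2}$, which has conditional probability at most $2\lambda_v(A_{m+2})\le16K_1\lambda$. Splitting according to whether $x_i\in A_{m+r}$, and using $2^{-r}\le\tau/(256K_1)$,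
\[
\frac{\tau\vartheta}8\lambda\le\frac\vartheta2P(x_i\in A_{m+r}\mid c\text{ at }v)+2^{-r}\vartheta\cdot16K_1\lambda\le\frac\vartheta2P(x_i\in A_{m+r}\mid c\text{ at }v)+\frac{\tau\vartheta}{16}\lambda .
\]
So $P(x_i\in A_{m+r}\mid c\text{ at }v)\ge\frac\tau8\lambda$. Let $E_1$ be the event that some vertex of $c$ lies in $Q$ and has its opposite side in $A_{m+r}$. By \eqref{eq:three} and Step~1, $P(E_1)\ge\frac13\cdot\frac\tau8\cdot\frac{\mu_0}8=\frac{\tau\mu_0}{192}$.

\emph{Step 3: a second vertex in $W$.} Let $E_0$ be the event that $c$ has a vertex outside $W$ with both sides in $A_{m+r+1}$. By \eqref{eq:three} and \eqref{eq:light}, $P(E_0)\le\tau\mu_0/384$. Suppose $E_1$ holds and $E_0$ fails, and let $v_i(c)\in Q\subseteq W$ with $x_i\in A_{m+r}$. Some endpoint $v'$ of $x_i$ has both sides of $c$ at $v'$ in $A_{m+r+1}$, so $v'\in W$, and $v'\ne v_i(c)$. Thus $c$ has two vertices in $W$ with probability at least $\tau\mu_0/384=\eta K_2\mu_0\ge\eta\gamma\,\pi(W)$. In particular $W\neq\emptyset$, and Lemma~\ref{lem:global} gives $\pi(W)\ge\omega(\eta\gamma)$. Therefore $\mu_0\ge\gamma\,\pi(W)/K_2\ge\nu$.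
\end{proof}

\begin{remark}[where arity three is used]
Steps 1 and 3 use that any two sides of a triangle share a vertex. Take the $4$-partite form of the instance in Theorem~\ref{thm:general}(c), with clauses $(x_i,y_j,x_i',y_j')$, $1\le i,j\le s$, viewed as directed squares on four vertices and with the uniform distribution. All four links are complete bipartite graphs. Yet $f=1_{x_1}-1_{x_1'}$ sums to zero on every clause, is supported on two of the $4s$ variables, and for $s\ge2$ is balanced, since coboundaries are constant on each of the four classes and $|1+a|+(s-1)|a|\ge1$. A square meets the support in two opposite sides, which no link sees together.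
\end{remark}

\subsection{The dimension bound}

A space of functions whose maxima are bounded by their $L^2$ norms has small dimension. Proposition~\ref{prop:spread} concerns balanced representatives, which do not form a linear space; the small diameter transfers the bound to $Z_{\mathcal T}$.

\begin{corollary}\label{cor:h}
$h\le9(2\Delta+1)^2\nu^{-2}N^{2\beta}\le9\,(49\,\varepsilon^{-1}\log N)^2\,\nu^{-2}N^{2\beta}$.
\end{corollary}

\begin{proof}
Let $\mathcal T$ be a breadth-first spanning tree of $G$, so that every vertex is within $\Delta$ tree edges of the root. Let $f\in Z_{\mathcal T}$ and let $\hat f=f+du$ be balanced. For an edge $x\notin\mathcal T$, walk from the root along $\mathcal T$ to the tail of $x$, across $x$, and back to the root along $\mathcal T$; this closed walk has at most $2\Delta+1$ steps. Sum a function along the walk, with sign $+$ or $-$ according to whether an edge is traversed forward or backward. The sum is $0$ for $du$ and $f(x)$ for $f$, so $|f(x)|\le(2\Delta+1)\|\hat f\|_\infty$; for $x\in\mathcal T$ this holds trivially. Moreover $\|\hat f\|_1\le\|f\|_1\le\sqrt3\,\|f\|_2$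 by minimality and the Cauchy--Schwarz inequality, $\mu$ having mass $3$. By Proposition~\ref{prop:spread}, $|f(x)|\le\Theta\|f\|_2$ for all $x$, where $\Theta=\sqrt3(2\Delta+1)\nu^{-1}N^\beta$. Let $f_1,\dots,f_h$ be an orthonormal basis of $Z_{\mathcal T}$ in $L^2(\mu)$ and fix $x$. The function $f=\sum_jf_j(x)f_j$ has $f(x)=\|f\|_2^2=\sum_jf_j(x)^2$, so $\sum_jf_j(x)^2\le\Theta^2$. Integrating against $\mu$ gives $h\le3\Theta^2$. The second inequality is Lemma~\ref{lem:diameter}.
\end{proof}

\section{Proofs of the theorems}\label{sec:final}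

\begin{proof}[Proof of Proposition~\ref{prop:main}]
Let $\Psi$ be $k$-detectable and nonempty, and let $(S,\ell,P)$ be the maximizer of Section~\ref{sec:extremal}. If $F_{\max}<0$, then $|\Psi|\le|V|^{1+\varepsilon}$ by \eqref{eq:Fmax}. Let $F_{\max}\ge0$ and take $\beta=\frac1{8(k-1)}$. The set $S\subseteq\Psi$ is $k$-detectable and $G$ is connected, so (C), Proposition~\ref{prop:count} and Corollary~\ref{cor:h} give
\[
N^{1+\varepsilon/2}\le|S|\le N+C''_{\varepsilon,k}(\log N)^{2(k-1)}N^{1/4}.
\]
There is $N_1=N_1(\varepsilon,k)$ such that the right side is at most $2N$ for $N\ge N_1$, and then $N\le2^{2/\varepsilon}$. So $N\le N_2:=\max(N_1,2^{2/\varepsilon})$. By (C) again $e^{F_{\max}}\le|S|\le N_2^3$, and \eqref{eq:Fmax} gives $|\Psi|\le N_2^3|V|^{1+\varepsilon}$. In both cases $C'_{\varepsilon,k}=N_2^3$ suffices.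
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:bck} and \ref{thm:general}(a)]
By the tripartite reduction and Proposition~\ref{prop:main}, $\operatorname{NRD}(R,n)\le C'_{\varepsilon,k}(3n)^{1+\varepsilon}$ for $R$ unipotent with parameter $k$. Lemma~\ref{lem:groups} gives the statement on groups and Lemma~\ref{lem:bck} the bound for $\operatorname{BCK}$. If $\operatorname{NRD}(\operatorname{BCK},n)=\Omega(n^{1+\delta})$ for some $\delta>0$, the bound with $\varepsilon=\min(\delta,1)/2$ fails for large $n$. With the lower bound $\operatorname{NRD}(\operatorname{BCK},n)\ge n$ from Section~\ref{sec:intro}, $\operatorname{NRD}(\operatorname{BCK},n)=n^{1+o(1)}$.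
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}(b)]
We track $N_2$ for $k=3$, where $\beta=\frac1{16}$; implied constants are absolute. We have $K_1=2^{128}$, $2^{r+1}\le2^{138}/\tau$, and $K_2=(2^{r+1})^{64}=O(\tau^{-64})$. Then $\log\frac1\gamma=\frac2{\tau\eta}=768K_2/\tau^2=O(\tau^{-66})$, so $\xi=\eta\gamma$ satisfies $1/\xi=\exp(O(\tau^{-66}))$. Since $\log\frac1{\gamma(\xi/2)}=\frac4{\tau\xi}$, $\tau\ge\varepsilon/9$ and $\kappa\ge\varepsilon/3$,
\[
\log\frac1\nu=\log\frac{K_2}\gamma+\frac1\kappa\Bigl(\log\frac{24}\xi+\frac8{\tau\xi}\Bigr)\le\exp(O(\varepsilon^{-66})).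
\]
By Corollary~\ref{cor:h} and $\log N\le16N^{1/16}$, we have $3h^2\le243\,(49\cdot16)^4\varepsilon^{-4}\nu^{-4}N^{1/2}$. So there is an absolute $K\ge1$ such that $3h^2\le N$ whenever $\log N\ge\exp(K\varepsilon^{-66})$; then $|S|\le2N$ by Proposition~\ref{prop:count}. Since $\exp(K\varepsilon^{-66})\ge e\,\varepsilon^{-66}\ge\frac2\varepsilon\log2$, we may take $N_2=\exp\exp(K\varepsilon^{-66})$, and
\[
\operatorname{NRD}(\operatorname{BCK},n)\le\exp\bigl(3\exp(K\varepsilon^{-66})\bigr)\,(3n)^{1+\varepsilon}.
\]
Choose $\varepsilon=(2K/\log\log n)^{1/66}$, which is at most $1$ for large $n$. Then $\exp(K\varepsilon^{-66})=\sqrt{\log n}$, and the bound becomes $9\,n^{1+\varepsilon+3/\sqrt{\log n}}=n^{1+O((\log\log n)^{-1/66})}$.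
\end{proof}

\begin{thebibliography}{1}
\bibitem{BG} Joshua Brakensiek and Venkatesan Guruswami, \emph{Redundancy Is All You Need (for CSP Sparsification)}, arXiv:2411.03451 (2024).
\end{thebibliography}
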